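\title{Iterated Quillen negations of a class of continuous maps: a uniform finiteness theorem}

\begin{abstract}
For a class $P$ of continuous maps, let $P^l$ and $P^r$ be the classes of maps that have the left, respectively right, lifting property with respect to every member of $P$. Iterating these two operations attaches a class $P^s$ to every word $s$ in the letters $l$ and $r$. We prove that the number of distinct classes $P^s$ is bounded by a constant that does not depend on $P$, and that $P^s$ belongs to one fixed finite list of classes as soon as $s$ repeats a letter at $13$ places. In particular a single map of finite topological spaces gives rise to only finitely many classes, as was conjectured. The proof follows the iteration as a walk on pairs of mutually orthogonal classes and controls it by eight test maps between spaces with at most two points.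
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in the category $\mathrm{Top}$ of topological spaces and continuous maps; ``map'' means continuous map, and ``function'' means a map of sets. Let $i\colon A\to B$ and $p\colon X\to Y$ be maps. A \emph{square from $i$ to $p$} is a pair of maps $(u,v)$ with $pu=vi$,
\[
\begin{array}{ccc}
A & \xrightarrow{\ u\ } & X\\
{\scriptstyle i}\big\downarrow\ & & \ \big\downarrow{\scriptstyle p}\\
B & \xrightarrow{\ v\ } & Y,
\end{array}
\]
and a \emph{lift} of the square is a map $d\colon B\to X$ with $di=u$ and $pd=v$. We write $i\pitchfork p$ if every square from $i$ to $p$ has a lift; one says that $i$ has the left lifting property with respect to $p$, and that $p$ has the right lifting property with respect to $i$. For a class $P$ of maps, the \emph{left} and \emph{right Quillen negations} of $P$ are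
\[
P^l=\{i:\ i\pitchfork p\ \text{ for all } p\in P\},\qquad
P^r=\{p:\ i\pitchfork p\ \text{ for all } i\in P\}.
\]
The word ``negation'' is apt: if $i\pitchfork i$, then a lift of the square $(\mathrm{id},\mathrm{id})$ is inverse to $i$, so $P\cap P^l$ and $P\cap P^r$ contain only homeomorphisms. For a word $s=s_1s_2\cdots s_n$ in the letters $l,r$ we apply the negations from left to right and put $P^s=(\cdots((P^{s_1})^{s_2})\cdots)^{s_n}$.

Negating a very small map often produces a basic notion of topology. A map $p$ lifts against $\emptyset\to 1$ exactly when every point of the target has a preimage, so $\{\emptyset\to1\}^r$ is the class of surjections. If $2$ is the discrete two-point space, $\{2\to1\}^r$ is the class of injections. If $S$ is the Sierpi\'nski space, $\{S\to1\}^r$ is the class of maps with $T_1$ fibers, and $\{S\to1\}^l$ is the class of maps whose domain carries the topology induced from the target. A map of finite spaces is a finite combinatorial object (a finite space is the same as a finite preorder), and so is a word $s$; the pair $(f,s)$ is thus a finite name for the class $\{f\}^s$. It is natural to ask how many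 classes a single map can name. The following conjecture is posed in \cite{Gav}.

\begin{conjecture}\label{conj:main}
For each map $f$ of finite topological spaces, the collection of classes $\{f\}^s$, where $s$ ranges over all nonempty words in $l$ and $r$, is finite.
\end{conjecture}

Alternating letters produce nothing new, because $P^{lrl}=P^l$ and $P^{rlr}=P^r$ for formal reasons. These identities say nothing about $P^{ll}$ and $P^{rr}$, so the question concerns repeated letters. Experiments suggest a quick collapse. For $f\colon\emptyset\to1$ the words $r,rr,rrr,\dots$ give the surjections, the embeddings, the right negation of the embeddings, the maps with $T_1$ fibers, the homeomorphisms, all maps, and from then on homeomorphisms and all maps in turn (Example~\ref{ex:chain}). One is tempted to guess that every word with many repeated letters ends in one of these two trivial classes. This is false: the class of injections is $\{2\to 1\}^s$ for words $s$ with arbitrarily many repeated letters (Example~\ref{ex:cycle}). What is true is that such words end in a fixed finite list. Finiteness of the spaces plays no role, and neither does the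 size of $P$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] There is a constant $C$ (one may take $C=36\cdot(2^{14}-1)$) such that for every class $P$ of morphisms of $\mathrm{Top}$ there are at most $C$ distinct classes $P^s$, $s\in\{l,r\}^n$, $n>0$.
\item[(2)] There is a finite list $\mathcal G$ of classes of morphisms, independent of $P$, such that $P^s\in\mathcal G$ for every $P$ and every word $s=s_1\cdots s_n$ having at least $13$ indices $k$ with $s_k=s_{k+1}$.
\end{enumerate}
\end{theorem}

Taking $P=\{f\}$ in part (1) proves Conjecture~\ref{conj:main}. We do not claim that the constants are optimal; Proposition~\ref{prop:allpaths} leaves room to spare. To speak of collections of classes, one may read $\mathrm{Top}$ as the category of spaces in a Grothendieck universe containing $\omega$, and ``class'' as ``subset of the universe''. The cardinals in our constructions are then cardinals of the universe, which is closed under all operations used below.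

The proof has three ingredients. First, a word $s$ determines a walk on \emph{closed pairs} $(L,R)$, where $L=R^l$ and $R=L^r$, with one step for each repeated letter, and it suffices to find a finite set $\mathfrak F$ of closed pairs that every long walk visits (Section~\ref{sec:pairs}). Second, $L$ and $R$ have strong closure properties, and $\mathrm{Top}$ contains very degenerate spaces: every function to an indiscrete space is continuous, and every open set is cut out by a map to $S$. Hence a class that contains one map with a given defect, say a noninjective map, contains a universal map with that defect between spaces with at most two points. This yields dichotomies of the form ``either the class lies in a known class, or it contains a known test map'' (Sections~\ref{sec:test} and~\ref{sec:extract}). Section~\ref{sec:model} shows the method in the smallest case, that of consecutive letters $r$. Third, two larger constructions show that a single test map can determine the next negation almost completely (Sections~\ref{sec:left} and~\ref{sec:emb}). Section~\ref{sec:paths} follows all walks through these dichotomies.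

\section{Closed pairs and paths}\label{sec:pairs}

\subsection{Closure properties}

The \emph{base change} of $p\colon X\to Y$ along $v\colon B\to Y$ is the projection to $B$ of the subspace $\{(y,x):v(y)=p(x)\}$ of $B\times X$. Three cases occur often. Along a point $1\to Y$ we get $F\to1$, where $F$ is a fiber of $p$. If $p$ is the inclusion of a subspace, we get the inclusion of the subspace $v^{-1}(X)\subseteq B$. If $p$ is a bijection, we get the identity function to $B$ from the set $B$ with the topology generated by the open sets of $B$ and the sets $v^{-1}(p(W))$, $W$ open in $X$. The \emph{cobase change} of $i\colon A\to B$ along $u\colon A\to C$ is the map from $C$ to the quotient of $B\sqcup C$ by the equivalence relation generated by $i(a)\sim u(a)$. A map $f\colon A\to B$ is a \emph{retract} of $g\colon C\to D$ if there are maps $A\to C\to A$ and $B\to D\to B$ that compose to the identities and commute with $f$ and $g$. We use two instances repeatedly.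
\begin{enumerate}
\item[(R1)] If $k\colon T\to Z$ is constant with value $z$, then $T\to1$ is a retract of $k$, via $\mathrm{id}_T$ and $1\xrightarrow{z}Z\to1$.
\item[(R2)] If the space $T$ is a retract of the space $F$, then $T\to1$ is a retract of $F\to 1$.
\end{enumerate}

A \emph{left class} is a class of the form $Q^l$, a \emph{right class} one of the form $Q^r$.

\begin{lemma}\label{lem:closure}
A left class contains all homeomorphisms and is closed under composition, cobase change, coproducts and retracts. A right class contains all homeomorphisms and is closed under composition, base change, products and retracts. An intersection of two left (right) classes is a left (right) class.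
\end{lemma}

\begin{proof}
Fix $p$ and consider the maps $i$ with $i\pitchfork p$. A square from a homeomorphism $i$ has the lift $ui^{-1}$. For a square $(u,v)$ from a composite $i_2i_1$, lift $(u,vi_2)$ to $d_1$ and then $(d_1,v)$ to $d$. For a coproduct, lift on each summand. If $i'\colon C\to D$ is the cobase change of $i\colon A\to B$ along $a\colon A\to C$, with the canonical map $a'\colon B\to D$, and $(u,v)$ is a square from $i'$, then a lift of $(ua,va')$ and the map $u$ together induce a lift $D\to X$. If $f$ is a retract of $g$, compose a square from $f$ with the retractions to get a square from $g$, lift it, and restrict the lift along the section $B\to D$. The statements for right classes are dual, and $Q_1^r\cap Q_2^r=(Q_1\cup Q_2)^r$, $Q_1^l\cap Q_2^l=(Q_1\cup Q_2)^l$.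
\end{proof}

Both negations reverse inclusions, and $P\subseteq P^{rl}$, $P\subseteq P^{lr}$. Applying the first fact to the second gives $P^{rlr}=P^r$ and $P^{lrl}=P^l$. Put
\[
\lambda(P)=P^{rl},\qquad \rho(P)=P^{lr}.
\]
Both operations are monotone. The class $\lambda(P)$ is the smallest left class containing $P$: if $P\subseteq L=Q^l$, then $\lambda(P)\subseteq Q^{lrl}=L$. Dually $\rho(P)$ is the smallest right class containing $P$. We also record a consequence of closure under composition.
\begin{enumerate}
\item[(C)] If $M\cup T\subseteq Q$ and every member of $Q$ is a composite $mt$ with $m\in M$, $t\in T$, then $Q^r=M^r\cap T^r$.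
\end{enumerate}
Indeed $M\cup T\subseteq Q\subseteq\lambda(M\cup T)$, and the two outer classes have the same right negation.

\subsection{From words to paths}

A \emph{closed pair} is a pair $\sigma=(L,R)$ of classes with $L=R^l$ and $R=L^r$. Either component determines the other, every left class $L$ occurs in the closed pair $(L,L^r)$, and every right class $R$ in $(R^l,R)$. Passing between $L$ and $R$ is the formal part of the iteration. The two other negations, $L^l$ and $R^r$, define two \emph{moves}:
\[
(L,R)^\alpha=(L^l,\rho(L)),\qquad (L,R)^\beta=(\lambda(R),R^r).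
\]
As with negations, words in $\alpha,\beta$ are applied from left to right: $\sigma^{\beta\alpha}=(\sigma^\beta)^\alpha$. A \emph{path of length $m$} is a sequence $\sigma_0,\dots,\sigma_m$ of closed pairs with $\sigma_{k+1}\in\{\sigma_k^\alpha,\sigma_k^\beta\}$. It \emph{meets} a set of pairs if some $\sigma_k$, $0\le k\le m$, belongs to the set. A pair $\sigma$ and a word $w$ in $\alpha,\beta$ determine a path, \emph{the path $w$ from $\sigma$}.

Fix $P$. To a nonempty word $s$ in $l,r$ attach the closed pair $\pi(s)=(P^s,P^{sr})$ if $s$ ends in $l$, and $\pi(s)=(P^{sl},P^s)$ if $s$ ends in $r$. Suppose $s$ ends in $l$. Then $\pi(sr)=(P^{srl},P^{sr})=\pi(s)$, and $\pi(sl)=(P^{sl},P^{slr})=\pi(s)^\alpha$. If $s$ ends in $r$, then in the same way $\pi(sl)=\pi(s)$ and $\pi(sr)=\pi(s)^\beta$. By induction on the length of $s$, the class $P^s$ is a component of the last pair of a path that starts at $\pi(l)$ or $\pi(r)$ and whose length is the number of indices $k$ with $s_k=s_{k+1}$.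

\begin{lemma}[last visit]\label{lem:lastvisit}
Let $\mathfrak F$ be a finite set of closed pairs and $m\ge1$ an integer such that every path of length $m$ meets $\mathfrak F$. Let $\mathcal G$ be the finite set of components of the pairs $\sigma^w$ with $\sigma\in\mathfrak F$ and $w$ a word in $\alpha,\beta$ of length at most $m$. Then for every $P$ there are at most $2(|\mathfrak F|+2)(2^{m+1}-1)$ classes $P^s$, and $P^s\in\mathcal G$ whenever $s$ has at least $m$ indices $k$ with $s_k=s_{k+1}$.
\end{lemma}

\begin{proof}
Let $\sigma_0,\dots,\sigma_h$ be the path attached to $s$; a path that avoids $\mathfrak F$ has length less than $m$. If our path avoids $\mathfrak F$, then $h<m$ and $\sigma_h=\sigma_0^w$ with $\sigma_0\in\{\pi(l),\pi(r)\}$ and $|w|<m$. Otherwise let $k$ be the largest index with $\sigma_k\in\mathfrak F$. Either $k=h$, or $\sigma_{k+1},\dots,\sigma_h$ is a path of length $h-k-1$ that avoids $\mathfrak F$; in both cases $h-k\le m$, so both components of $\sigma_h$ lie in $\mathcal G$. This case must occur if $h\ge m$. In all cases $\sigma_h=\sigma^w$ for one of at most $|\mathfrak F|+2$ pairs $\sigma$ and one of the $1+2+\dots+2^m=2^{m+1}-1$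 words $w$ of length at most $m$, and each pair has two components.
\end{proof}

The set $\mathfrak F$ need not be closed under the moves, and we never have to compute what follows a member of $\mathfrak F$. All that is needed is that no path can stay away from $\mathfrak F$ for long.

\section{Test maps and the classes they define}\label{sec:test}

Let $1$ be the point, $2$ the discrete and $I$ the indiscrete space on $\{0,1\}$, and $S=\{0,1\}$ the Sierpi\'nski space, in which $\{1\}$ is open and $\{0\}$ is not. Every function $2\to X$ and every function $X\to I$ is continuous. A function $S\to X$, $0\mapsto x$, $1\mapsto x'$, is continuous if and only if $x\in\overline{\{x'\}}$, that is, every open set containing $x$ contains $x'$. Two points are \emph{distinguishable} if some open set contains exactly one of them; a function $I\to X$ is continuous if and only if its values are not distinguishable. Maps $X\to S$ correspond to open sets: for open $W\subseteq X$ let $\chi_W$ be the map with $\chi_W^{-1}(1)=W$. A space is $T_0$ if distinct points are distinguishable and $T_1$ if points are closed; equivalently, all maps to it from $I$, respectively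 $S$, are constant. The eight test maps are
\[
\begin{array}{llll}
e\colon\emptyset\to1,\quad & q_D\colon 2\to1,\quad & q_S\colon S\to1,\quad & q_I\colon I\to1,\\[2pt]
b\colon S\to I,\quad & j\colon1\to2,\quad & o\colon1\to S,\quad & n\colon 1\to I,
\end{array}
\]
where $b$ is the identity on points and $j,o,n$ have image $\{1\}$; thus $o$ is the inclusion of the open point.

We use the following classes of maps $p\colon X\to Y$. The class $\mathrm{All}$ consists of all maps and $\mathrm{Iso}$ of the homeomorphisms; $\mathrm{Inj}$, $\mathrm{Surj}$, $\mathrm{Bij}$ are the injective, surjective and bijective maps. Further: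
\begin{itemize}
\item $\mathrm{Init}$: every open set of $X$ is $p^{-1}(O)$ for an open $O\subseteq Y$ (the topology of $X$ is initial);
\item $\mathrm{Emb}=\mathrm{Inj}\cap\mathrm{Init}$, the embeddings; $\mathrm{ClEmb}$, the embeddings with closed image;
\item $\mathrm{TF}=\mathrm{Surj}\cap\mathrm{Init}$: $X$ arises from $Y$ by replacing each point by a nonempty set of indistinguishable points;
\item $\mathrm{SplitEpi}$: the maps that have a continuous section;
\item $T_0\mathrm{Fib}$, $T_1\mathrm{Fib}$: all fibers are $T_0$, respectively $T_1$;
\item $E$: the maps $\emptyset\to B$, $B$ arbitrary;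
\item $\mathrm{DSum}$: the maps isomorphic to $A\to A\sqcup D$ with $D$ discrete; $\mathrm{DSum}'$: those among them with $A\neq\emptyset$ or $D=\emptyset$.
\end{itemize}
An injective member of $\mathrm{TF}$ is a surjective embedding, and an injective map with a section has that section as inverse. Hence
\begin{equation}\label{eq:iso}
\mathrm{TF}\cap\mathrm{Inj}=\mathrm{SplitEpi}\cap\mathrm{Inj}=\mathrm{Iso}.
\end{equation}

\begin{lemma}\label{lem:test}
We have $\{e\}^r=\mathrm{Surj}$, $\{q_D\}^r=\mathrm{Inj}$, $\{q_S\}^r=T_1\mathrm{Fib}$, $\{q_I\}^r=T_0\mathrm{Fib}$, $E^r=\mathrm{SplitEpi}$, and $\{q_I\}^l=\mathrm{Inj}$, $\{q_S\}^l=\mathrm{Init}$.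
\end{lemma}

\begin{proof}
A square from $e$ to $p\colon X\to Y$ is a point of $Y$, and a lift is a preimage. For nonempty $T$, a square from $T\to1$ to $p$ is a map from $T$ to a fiber of $p$, and it has a lift if and only if this map is constant. All maps from $2$, $S$, $I$ to a space $F$ are constant if and only if $F$ has at most one point, is $T_1$, is $T_0$, respectively. The map $p$ lies in $E^r$ if and only if every map $v\colon B\to Y$ factors through $p$; for $v=\mathrm{id}_Y$ this gives a section $s$, and conversely $sv$ is a lift.

A square from $i\colon A\to B$ to $q_I$ is a function $A\to I$, and a lift is an extension along $i$. Extensions exist if $i$ is injective, while a function separating two points with the same image has none. A square from $i$ to $q_S$ is a map $\chi_W$, and a lift is a map $\chi_O$ with $i^{-1}(O)=W$.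
\end{proof}

The next computations rest on one observation: if $p\colon X\to Y$ is in $\mathrm{Init}$, then
\begin{equation}\label{eq:init}
\text{a function $d\colon B\to X$ is continuous as soon as $pd$ is,}
\end{equation}
because $d^{-1}(p^{-1}(O))=(pd)^{-1}(O)$. In particular every set-theoretic section of a member of $\mathrm{TF}$ is continuous. Moreover every $p\in\mathrm{Init}$ factors as $p=\iota\bar p$, where $\bar p\colon X\to p(X)$ is in $\mathrm{TF}$ and $\iota\colon p(X)\to Y$ is the inclusion of the image.

\begin{lemma}\label{lem:elementary}
We have $\mathrm{Bij}^r=\mathrm{Init}$, $\mathrm{Inj}^r=\mathrm{TF}$, $\mathrm{Surj}^r=\mathrm{Emb}$, $\mathrm{TF}^r=T_0\mathrm{Fib}$, and $\mathrm{Init}^r=\mathrm{Emb}^r\cap T_0\mathrm{Fib}$.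
\end{lemma}

\begin{proof}
Let $p\colon X\to Y$ be in $\mathrm{Bij}^r$, and let $X'$ be the set $X$ with the open sets $p^{-1}(O)$. The identity function $X\to X'$ is a continuous bijection, and $(\mathrm{id}_X,\ p\colon X'\to Y)$ is a square from it to $p$. A lift must be the identity function $X'\to X$, so $X=X'$ and $p\in\mathrm{Init}$. Since $\mathrm{Inj}\supseteq\mathrm{Bij}\cup\{e\}$ and $\mathrm{Surj}\supseteq\mathrm{Bij}\cup\{q_D\}$, Lemma~\ref{lem:test} now gives $\mathrm{Inj}^r\subseteq\mathrm{TF}$ and $\mathrm{Surj}^r\subseteq\mathrm{Emb}$.

For the three reverse inclusions let $(u,v)$ be a square from $i\colon A\to B$ to $p\in\mathrm{Init}$. By \eqref{eq:init} it suffices to find a function $d$ with $di=u$ and $pd=v$. If $i$ is bijective, take $d=ui^{-1}$. If $i$ is injective and $p$ surjective, take $d=ui^{-1}$ on $i(A)$ and choose $d(y)\in p^{-1}(v(y))$ elsewhere. If $i$ is surjective and $p$ injective, then $v(B)=p(u(A))\subseteq p(X)$; take $d=p^{-1}v$, and cancel $p$ from $pdi=vi=pu$.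

Since $q_I\in\mathrm{TF}$, we have $\mathrm{TF}^r\subseteq T_0\mathrm{Fib}$. Conversely let $(u,v)$ be a square from $t\in\mathrm{TF}$ to $h\in T_0\mathrm{Fib}$, and let $s$ be a section of $t$. The map $u$ sends each fiber of $t$, which is indiscrete, into a fiber of $h$, which is $T_0$; so $u$ is constant on the fibers of $t$. Then $d=us$ satisfies $dt=u$ and $hd=vts=v$. Finally (C) and the factorization $p=\iota\bar p$ give $\mathrm{Init}^r=\mathrm{Emb}^r\cap\mathrm{TF}^r$.
\end{proof}

\begin{corollary}\label{cor:elementary}
\begin{enumerate}
\item[(a)] $\mathrm{Inj}$ is both a left and a right class. Hence $Q\subseteq\mathrm{Inj}$ implies $\lambda(Q)\subseteq\mathrm{Inj}$ and $\rho(Q)\subseteq\mathrm{Inj}$.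
\item[(b)] A right class contains $q_I$ if and only if it contains $\mathrm{TF}$.
\item[(c)] $\mathrm{Emb}^r\subseteq\mathrm{ClEmb}^r\subseteq\mathrm{SplitEpi}$.
\item[(d)] A left class containing $q_D$ contains $q_S$, and a left class containing $q_S$ contains $q_I$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) $\mathrm{Inj}=\{q_I\}^l=\{q_D\}^r$. (b) The smallest right class containing $q_I$ is $\{q_I\}^{lr}=\mathrm{Inj}^r=\mathrm{TF}$. (c) Negate $E\subseteq\mathrm{ClEmb}\subseteq\mathrm{Emb}$. (d) The cobase change of $q_D$ along the identity function $2\to S$ is $q_S$, and the cobase change of $q_S$ along $b$ is $q_I$.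
\end{proof}

\begin{example}[a cycle]\label{ex:cycle}
By Corollary~\ref{cor:elementary}(a), $\lambda(\mathrm{Inj})=\rho(\mathrm{Inj})=\mathrm{Inj}$. Hence $(\mathrm{Inj}^l,\mathrm{Inj})^\beta=(\mathrm{Inj},\mathrm{TF})$ and $(\mathrm{Inj},\mathrm{TF})^\alpha=(\mathrm{Inj}^l,\mathrm{Inj})$, and the path $\beta\alpha\beta\alpha\cdots$ from $(\mathrm{Inj}^l,\mathrm{Inj})$ alternates between these two pairs forever. In terms of words, $\mathrm{Inj}^{rl}=\mathrm{Inj}^{lr}=\mathrm{Inj}$, so $\{q_D\}^s=\mathrm{Inj}$ for $s=r\,rl\,lr\,rl\,lr\cdots$ cut off after any block. So long paths need not reach the trivial pairs $(\mathrm{All},\mathrm{Iso})$ and $(\mathrm{Iso},\mathrm{All})$, and the set $\mathfrak F$ must contain nontrivial pairs. The alternating paths $\beta\alpha\beta\alpha\cdots$ are also the most delicate ones in Section~\ref{sec:paths}.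
\end{example}

\section{The model case: three right negations}\label{sec:model}

In this section we show that, for every right class $R$, the class $R^{rrr}$ is one of five explicit classes. The argument contains the whole method: a dichotomy governed by one test map, here $e$, places a negation of $R$ inside a known class, and this upper bound is strong enough to determine the following negations up to finitely many possibilities.

\begin{lemma}\label{lem:e}
Let $R$ be a right class. Exactly one of the following holds.
\begin{enumerate}
\item[(i)] $R\subseteq\mathrm{Surj}$; then $\mathrm{Emb}\subseteq R^r$.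
\item[(ii)] $e\in R$; then $E\subseteq R$ and $R^r\subseteq\mathrm{SplitEpi}$.
\end{enumerate}
\end{lemma}

\begin{proof}
If some $p\in R$ misses a point $y$, the base change of $p$ along $y$ is $e$. The two cases exclude each other because $e$ is not surjective. In case (i), $R^r\supseteq\mathrm{Surj}^r=\mathrm{Emb}$. In case (ii), $\emptyset\to B$ is the base change of $e$ along $B\to1$, and $R^r\subseteq E^r=\mathrm{SplitEpi}$.
\end{proof}

In case (ii) the class $R^r$ consists of split epimorphisms, and in case (i) the class $R^{rr}\subseteq\mathrm{Emb}^r$ does. So we must understand the negation of a right class of split epimorphisms. A section provides a candidate for every lift, and the only question is whether it is compatible with the top map of the square. This is a condition on fibers. For a right class $N$ let $\mathcal F(N)$ be the class of spaces $F$ with $(F\to1)\in N$; by base change, all fibers of all members of $N$ belong to $\mathcal F(N)$.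

\begin{lemma}\label{lem:split}
Let $N\subseteq\mathrm{SplitEpi}$ be a right class.
\begin{enumerate}
\item[(a)] $N^r$ is the class of maps $h$ such that every map from a space in $\mathcal F(N)$ to a fiber of $h$ is constant.
\item[(b)] $N^{rr}\in\{\mathrm{Iso},\mathrm{TF}\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each $F\in\mathcal F(N)$ is nonempty, since $F\to1$ has a section. As in the proof of Lemma~\ref{lem:test}, $(F\to1)\pitchfork h$ means that every map from $F$ to a fiber of $h$ is constant; so members of $N^r$ satisfy the condition. Conversely let $h$ satisfy it, let $g\in N$ have the section $s$, and let $(u,v)$ be a square from $g$ to $h$. The map $u$ sends each fiber of $g$ into a fiber of $h$, so it is constant on the fibers of $g$. Thus $d=us$ satisfies $dg=u$ and $hd=vgs=v$.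

(b) By (a), $N^r\supseteq\mathrm{Inj}$, so $N^{rr}\subseteq\mathrm{Inj}^r=\mathrm{TF}$. If $N^{rr}\ne\mathrm{Iso}$, then by \eqref{eq:iso} some member of $N^{rr}$ has a fiber $F$ with at least two points, and $F$ is indiscrete. Then $I$ is a retract of $F$, so $q_I\in N^{rr}$ by (R2), and $\mathrm{TF}\subseteq N^{rr}$ by Corollary~\ref{cor:elementary}(b).
\end{proof}

Under the stronger hypothesis $N\subseteq\mathrm{ClEmb}^r$ the fibers are so special that $N^r$ itself is determined. A \emph{generic point} of $F$ is a point $g$ that lies in every nonempty open set, that is, $\overline{\{g\}}=F$.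

\begin{lemma}\label{lem:generic}
\begin{enumerate}
\item[(a)] If $(F\to1)\in\mathrm{ClEmb}^r$, then $F$ has a generic point. If moreover $F$ is not indiscrete, then every right class containing $F\to1$ contains $q_S$.
\item[(b)] If $N\subseteq\mathrm{ClEmb}^r$ is a right class, then $N^r\in\{\mathrm{All},T_0\mathrm{Fib},T_1\mathrm{Fib}\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We adjoin a generic point and retract. Let $F^+=F\sqcup\{\gamma\}$, with open sets $\emptyset$ and $O\cup\{\gamma\}$ for $O$ open in $F$. Then $F$ is a closed subspace of $F^+$, so the square given by $\mathrm{id}_F$ has a lift, which is a retraction $\eta\colon F^+\to F$. If $G\subseteq F$ is open and nonempty, then $\eta^{-1}(G)\supseteq G$ is open and nonempty, so it contains $\gamma$. Thus $g=\eta(\gamma)$ is generic. If $O$ is a nonempty proper open subset of $F$ and $x\notin O$, then $0\mapsto x$, $1\mapsto g$ is a map $S\to F$, and $\chi_O$ is a retraction for it because $g\in O$. By (R2), $q_S$ is a retract of $F\to1$.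

(b) By Corollary~\ref{cor:elementary}(c), Lemma~\ref{lem:split}(a) applies to $N$. If all spaces in $\mathcal F(N)$ are points, its condition is empty and $N^r=\mathrm{All}$. Suppose all are indiscrete and one has at least two points. Then $q_I\in N$ by (R2), so $N^r\subseteq T_0\mathrm{Fib}$, and equality holds because maps from indiscrete spaces to $T_0$ spaces are constant. In the remaining case $q_S\in N$ by (a), so $N^r\subseteq T_1\mathrm{Fib}$. Conversely each $F\in\mathcal F(N)$ has a generic point $g$, and a map $f$ from $F$ to a $T_1$ space has image in $\overline{\{f(g)\}}=\{f(g)\}$. So $N^r=T_1\mathrm{Fib}$.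
\end{proof}

\begin{proposition}\label{prop:rrr}
For every right class $R$ we have $R^{rrr}\in\{\mathrm{Iso},\mathrm{TF},\mathrm{All},T_0\mathrm{Fib},T_1\mathrm{Fib}\}$.
\end{proposition}

\begin{proof}
Use Lemma~\ref{lem:e}. If $e\in R$, apply Lemma~\ref{lem:split}(b) to $N=R^r$. Otherwise $\mathrm{Emb}\subseteq R^r$, so $R^{rr}\subseteq\mathrm{Emb}^r\subseteq\mathrm{ClEmb}^r$, and Lemma~\ref{lem:generic}(b) applies to $N=R^{rr}$.
\end{proof}

\begin{example}[the right negations of $e$]\label{ex:chain}
We know that $\{e\}^r=\mathrm{Surj}$ and $\mathrm{Surj}^r=\mathrm{Emb}$. Put $N=\mathrm{Emb}^r$. Since $\mathrm{Emb}\subseteq\mathrm{Init}=\{q_S\}^l$, we have $q_S\in N$, and the proof of Lemma~\ref{lem:generic}(b) gives $N^r=T_1\mathrm{Fib}$. The classes $T_1\mathrm{Fib}$ and $\mathrm{All}$ contain $\mathrm{Inj}\cup\{q_D\}$, so their right negations lie in $\mathrm{TF}\cap\mathrm{Inj}=\mathrm{Iso}$. The words $r,rr,rrr,\dots$ therefore give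
\[
\mathrm{Surj},\quad\mathrm{Emb},\quad\mathrm{Emb}^r,\quad T_1\mathrm{Fib},\quad\mathrm{Iso},\quad\mathrm{All},\quad\mathrm{Iso},\quad\mathrm{All},\quad\dots
\]
\end{example}

\section{Extracting test maps}\label{sec:extract}

To treat paths that mix $\alpha$ and $\beta$ we need analogues of Lemma~\ref{lem:e} for the other test maps. In a left class one extracts a test map by pushing the domain forward to a two-point space and then taking a retract.

\begin{lemma}\label{lem:leftextract}
Let $L$ be a left class.
\begin{enumerate}
\item[(a)] If a member of $L$ identifies two distinct points, then $q_I\in L$. If it identifies two distinguishable points, then $q_S\in L$.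
\item[(b)] If $L\not\subseteq\mathrm{Init}$, then $q_S\in L$ or $b\in L$.
\item[(c)] If $q_I\in L$, then $q_S\in L$ or $L\subseteq\mathrm{Init}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $i\colon A\to B$ be in $L$ with $i(a)=i(a')$ and $a\ne a'$. Choose a function $\phi\colon A\to I$ with $\phi(a)\neq\phi(a')$. The cobase change $k\colon I\to Z$ of $i$ along $\phi$ identifies $\phi(a)$ with $\phi(a')$, so it is constant, and $q_I\in L$ by (R1). If an open set $W$ contains exactly one of $a,a'$, use $\chi_W\colon A\to S$ in place of $\phi$.

(b) Let $i\colon A\to B$ be in $L$ and let $W\subseteq A$ be open and not of the form $i^{-1}(O)$. Let $k\colon S\to Z$ be the cobase change of $i$ along $\chi_W$, with the canonical map $v\colon B\to Z$, so that $vi=k\chi_W$. If $k$ is constant, then $q_S\in L$ by (R1). Suppose $k(0)\ne k(1)$. An open set $G\subseteq Z$ containing $k(1)$ but not $k(0)$ would give $i^{-1}(v^{-1}(G))=\chi_W^{-1}(1)=W$, which is excluded; and open sets containing $k(0)$ contain $k(1)$ by continuity of $k$. So $k(0)$ and $k(1)$ are indistinguishable, and $k$ is also a map $k'\colon I\to Z$. Any function $Z\to I$ with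 $k(0)\mapsto0$, $k(1)\mapsto1$ is a retraction for $k'$. Together with $\mathrm{id}_S$ these maps exhibit $b$ as a retract of $k$.

(c) If $L\not\subseteq\mathrm{Init}$ and $b\in L$, then $q_S=q_Ib\in L$. Now use (b).
\end{proof}

In a right class one extracts test maps by base change along maps from small spaces, and generates large classes by base change along maps to small spaces.

\begin{lemma}\label{lem:rightextract}
Let $R$ be a right class.
\begin{enumerate}
\item[(a)] If $b\in R$, then $\mathrm{Bij}\subseteq R$.
\item[(b)] If $n\in R$, then $\mathrm{Emb}\subseteq R$.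
\item[(c)] If $j\notin R$, then $R\cap\mathrm{Inj}\subseteq\mathrm{Bij}\cup E$.
\item[(d)] If $\mathrm{Bij}\subseteq R\subseteq\mathrm{Inj}$, then $R\in\{\mathrm{Bij},\ \mathrm{Bij}\cup E,\ \mathrm{Inj}\}$.
\item[(e)] If $R\subseteq\mathrm{Emb}$ and $j\notin R$, then $R\in\{\mathrm{Iso},\ \mathrm{Iso}\cup E\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $X\to Y$ be a continuous bijection, regarded as the identity function, and let $\mathcal W$ be the topology of $X$. The product $b^{\mathcal W}\colon S^{\mathcal W}\to I^{\mathcal W}$ is a bijection in $R$ with indiscrete target. The characteristic functions of the sets $W\in\mathcal W$ define a map $Y\to I^{\mathcal W}$. The base change of $b^{\mathcal W}$ along it has as domain the set $Y$ with the topology generated by the open sets of $Y$ and the sets $W\in\mathcal W$, and this is $X$.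

(b) The inclusion of a subspace $X\subseteq V$ is the base change of $n$ along the characteristic function $V\to I$ of $X$.

(c) Let $p\colon X\to Y$ be an injective member of $R$ with a point $x\in X$ and a point $y\notin p(X)$. Its base change along $2\to Y$, $1\mapsto p(x)$, $0\mapsto y$, is $j$.

(d) If $e\notin R$, then $R\subseteq\mathrm{Surj}\cap\mathrm{Inj}=\mathrm{Bij}$ by Lemma~\ref{lem:e}. If $e\in R$ and $j\notin R$, then $E\subseteq R\subseteq\mathrm{Bij}\cup E$ by Lemma~\ref{lem:e} and (c). If $j\in R$, composing $j$ with the bijection $2\to I$ gives $n\in R$, so $\mathrm{Emb}\subseteq R$. Every injection is a bijection onto its image followed by an embedding, so $R=\mathrm{Inj}$.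

(e) By (c), $\mathrm{Iso}\subseteq R\subseteq\mathrm{Iso}\cup E$. If $e\in R$, then $E\subseteq R$; otherwise $R\subseteq\mathrm{Surj}\cap\mathrm{Emb}=\mathrm{Iso}$.
\end{proof}

A non-closed embedding in a right class need not be traceable to a test map by base change, but it can be pushed forward to one inside the left class that it generates. This is why the composite move $\beta\alpha$, which replaces $R$ by $\rho\lambda(R)$, enters the next lemma.

\begin{lemma}\label{lem:nonclosed}
If a class $Q$ contains an embedding whose image is not closed, then $o\in\rho\lambda(Q)$.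
\end{lemma}

\begin{proof}
Let the inclusion $X\subseteq V$ be in $Q\subseteq\lambda(Q)$ and $y\in\overline X\setminus X$; in particular $X\ne\emptyset$. Cobase change along $X\to1$ gives a map $k\colon1\to V/X$ in $\lambda(Q)$ with image a point $*\neq y$. The preimage in $V$ of an open set containing $y$ meets $X$, so $y\in\overline{\{*\}}$. If $*$ and $y$ are distinguishable, some open set $O$ contains $*$ and not $y$, and $o$ is a retract of $k$ via the map $S\to V/X$, $0\mapsto y$, $1\mapsto *$, and $\chi_O$; so $o\in\lambda(Q)\subseteq\rho\lambda(Q)$. Otherwise $0\mapsto y$, $1\mapsto *$ is a map $I\to V/X$, any function $V/X\to I$ with $y\mapsto0$, $*\mapsto1$ is a retraction for it, and $n$ is a retract of $k$. Then the right class $\rho\lambda(Q)$ contains $n$, hence $o$ by Lemma~\ref{lem:rightextract}(b).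
\end{proof}

The last lemma of this section concerns a bijection that is not a homeomorphism. To exploit it we want to map its domain freely, so we first make the domain discrete by a base change that keeps one limit point in the target.

\begin{lemma}\label{lem:bijection}
If a right class $R$ contains a bijection that is not a homeomorphism, then every space in $\mathcal F(R^r)$ is indiscrete.
\end{lemma}

\begin{proof}
Regard the bijection $X\to V$ as the identity function. Let $W$ be open in $X$ but not in $V$, choose $x\in W$ that has no neighborhood in $V$ contained in $W$, and put $T=V\setminus W$. Let $V''$ be the set $\{x\}\cup T$ in which all subsets of $T$ are open, and a subset containing $x$ is open if and only if it contains $N\cap T$ for some neighborhood $N$ of $x$ in $V$. The inclusion $V''\to V$ is continuous, and by the choice of $x$ every open set of $V''$ containing $x$ meets $T$. Let $X''\to V''$ be the base change of $X\to V$ along this inclusion. In $X''$ the points of $T$ are open, and so is $\{x\}=W\cap V''$; thus $X''$ is discrete.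

Let $F\in\mathcal F(R^r)$ and $a,a'\in F$. The function $\phi$ with $\phi(x)=a$ and $\phi(T)=\{a'\}$ is continuous on $X''$. Since $X''\to V''$ is a bijection in $R$, a lift against $F\to1$ is the same function, so $\phi$ is continuous on $V''$. If $G\ni a$ is open, then $\phi^{-1}(G)$ contains $x$, hence meets $T$, and $a'\in G$.
\end{proof}

\section{The left negation of a class containing $q_S$}\label{sec:left}

The main tool for the move $\alpha$ is the following counterpart of Lemma~\ref{lem:generic}(b).

\begin{proposition}\label{prop:left}
If $L$ is a left class with $q_S\in L$, then $L^l\in\{\mathrm{Iso},\mathrm{DSum},\mathrm{DSum}'\}$.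
\end{proposition}

To show that a map $i\colon A\to B$ in $L^l$ only adds isolated points, we need members of $L$ with target $B$ whose sections are very constrained. Consider the smallest case: why is $\emptyset\to S$ not in $L^l$? Let $U=\omega\cup\{\infty\}$ be a convergent sequence with its limit, and let $p\colon U\to S$ send $\infty$ to $0$ and $\omega$ to $1$. This is a quotient map, as $\omega$ is open and $\{\infty\}$ is not. It has no continuous section: if $d(1)=k$, then $U\setminus\{k\}$ is a neighborhood of $d(0)=\infty$ that misses $d(1)$. If $L$ contained $q_D$, it would contain $p$, since a quotient map is a cobase change of a coproduct of copies of $q_D$, one for each pair of points to be identified. With $q_S$ we can only collapse a point onto a point in its closure. So we add, for each pair $k\neq m$, a point $c_{km}$ in the closure of both $k$ and $m$, keeping $U$ open. The extended map $p^+\colon U^+\to S$ is now a cobase change of a coproduct of copies of $q_S$, and it still has no section: if $d(1)=c_{km}$, then $U$ is a neighborhood of $\infty$ that misses $d(1)$. The proof does this at every point of $B$ at once.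

\begin{proof}
Let $i\colon A\to B$ be in $L^l$. Since $q_S,q_I\in L$ by Corollary~\ref{cor:elementary}(d), $i\in\mathrm{Init}\cap\mathrm{Inj}=\mathrm{Emb}$, and we regard $A$ as a subspace of $B$.

\emph{Step 1: a quotient map $p\colon U\to B$.} For $w\in B$ let $B_w=\{w^*\}\sqcup\big((B\setminus\{w\})\times\omega\big)$. Subsets not containing $w^*$ are open. A subset $W\ni w^*$ is open if and only if there is an open $N\ni w$ in $B$ such that for each $z\in N\setminus\{w\}$ we have $(z,k)\in W$ for all but finitely many $k$. Supersets of such sets $W$ are again of this kind, and for $W\cap W'$ one uses $N\cap N'$; so this is a topology. Let $A_0$ be a copy of $A$, let $U=A_0\sqcup\bigsqcup_{w\in B}B_w$, and define $p\colon U\to B$ by $a\mapsto a$, $w^*\mapsto w$, $(z,k)\mapsto z$. Then $p$ is surjective. It is continuous: if $O$ is open and $w^*\in p^{-1}(O)$, take $N=O$. It is a quotient map: if $p^{-1}(O)$ is open and $w\in O$, then openness at $w^*$ gives an open $N\ni w$ such that each $z\in N\setminus\{w\}$ has some $(z,k)\in p^{-1}(O)$, whence $N\subseteq O$.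

\emph{Step 2: an extension $p^+\in L$.} Let $U^+$ be $U$ together with a new point $c_{xx'}$ for each unordered pair of distinct points $x,x'\in U$ with $p(x)=p(x')$. Call $W\subseteq U^+$ open if $W\cap U$ is open in $U$ and $c_{xx'}\in W$ implies $x,x'\in W$. Both conditions pass to unions and intersections, and $U$ is an open subspace. Extend $p$ by $p^+(c_{xx'})=p(x)$. For open $O\subseteq B$ the set $(p^+)^{-1}(O)$ satisfies both conditions, so $p^+$ is continuous; and $p^+$ is a quotient map, because if $(p^+)^{-1}(O)$ is open then so is $p^{-1}(O)$. For each new point, the functions $S\to U^+$ with $0\mapsto c_{xx'}$ and $1\mapsto x$, respectively $1\mapsto x'$, are continuous. The cobase change of the coproduct of the corresponding copies of $q_S$ along these maps is the quotient map of $U^+$ by the equivalence relation generated by $x\sim c_{xx'}\sim x'$. Its classes are the fibers of $p^+$. So this quotient map is $p^+$, and $p^+\in L$.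

\emph{Step 3: $i\in\mathrm{DSum}$.} Lifting the square formed by $A\cong A_0\subseteq U^+$ and $\mathrm{id}_B$, we obtain a continuous section $d$ of $p^+$ that maps $A$ identically onto $A_0$. The only point of $d(B)$ over $y\in B$ is $d(y)$. Hence $d^{-1}(A_0)=A$, and $A$ is open in $B$ because $A_0$ is open in $U^+$.

Every $x\in U\setminus A_0$ has an open neighborhood $W_x\subseteq U$ with $W_x\cap d(B)\subseteq\{x\}$. If $x$ is a point $(z,k)$ of some $B_w$, take $W_x=\{x\}$. If $x=w^*$, take $W_x=\{w^*\}\cup\{(z,k)\in B_w:(z,k)\ne d(z)\}$. This set is open, with $N=B$, since for each $z$ at most one $k$ is excluded; this is the purpose of the factor $\omega$. It has the required property since a point $(z,k)$ of $d(B)$ lies over $z$ and so equals $d(z)$.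

Let $y\in B\setminus A$. No point of $A_0$ lies over $y$. If $d(y)\in U$, then $d^{-1}(W_{d(y)})=\{y\}$ is open. If $d(y)=c_{xx'}$, then $x,x'$ lie over $y$, so they belong to $U\setminus A_0$ and not to $d(B)$. The set $W=\{c_{xx'}\}\cup W_x\cup W_{x'}$ is open in $U^+$ and meets $d(B)$ only in $d(y)$, so again $\{y\}=d^{-1}(W)$ is open. Thus $B=A\sqcup D$ with $D=B\setminus A$ discrete, and $L^l\subseteq\mathrm{DSum}$.

\emph{Step 4: left classes inside $\mathrm{DSum}$.} If $e\in L^l$, then $L^l=\mathrm{DSum}$, because $A\to A\sqcup D$ is the cobase change of $\bigsqcup_De\colon\emptyset\to D$ along $\emptyset\to A$. Suppose $e\notin L^l$. A map $\emptyset\to D$ with $D\neq\emptyset$ has $e$ as a retract, so $L^l\subseteq\mathrm{DSum}'$. If $L^l\ne\mathrm{Iso}$, then $L^l$ contains some $A\to A\sqcup D$ with $A,D\ne\emptyset$. Its cobase change along $A\to1$ is $1\to1\sqcup D$, of which $j$ is a retract; so $j\in L^l$. For any $A\ne\emptyset$ and discrete $D$, the map $A\to A\sqcup D$ is the cobase change of $\bigsqcup_Dj\colon D\to D\sqcup D$ along a constant map $D\to A$. Hence $L^l=\mathrm{DSum}'$.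
\end{proof}

\begin{remark}
The hypothesis $q_S\in L$ cannot be weakened to $q_I\in L$. We have $\mathrm{Emb}^l=\mathrm{Surj}$, since lifting $i\colon A\to B$ against $i(A)\subseteq B$ forces $i(A)=B$. So $\mathrm{TF}=\{q_S\}^l\cap\mathrm{Emb}^l$ is a left class containing $q_I$, and $\mathrm{TF}^l=\mathrm{Inj}^{rl}=\mathrm{Inj}$.
\end{remark}

\section{Right classes containing $j$ or $o$}\label{sec:emb}

For the move $\beta$ we need to know that the test maps $j$ and $o$ already impose, on the next right negation, lifting against all closed embeddings and all embeddings.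

\begin{proposition}\label{prop:emb}
Let $R$ be a right class.
\begin{enumerate}
\item[(a)] If $j\in R$, then $R^r\subseteq\mathrm{ClEmb}^r$. If $j\in R\subseteq\mathrm{ClEmb}$, then $R^r=\mathrm{ClEmb}^r$.
\item[(b)] If $o\in R$, then $R^r\subseteq\mathrm{Emb}^r$. If $o\in R\subseteq\mathrm{Emb}$, then $R^r=\mathrm{Emb}^r$.
\end{enumerate}
\end{proposition}

The difficulty is that base changes of powers of $j$ give only subspaces that are intersections of clopen sets, and most closed subspaces are not of this form. The smallest example is $\{0\}\subseteq S$. Let $g\colon U\to V$ be in $R^r$, let $v\colon S\to V$ be a map and $u_0\in U$ a point over $v(0)$; we want a point $\delta$ over $v(1)$ with $u_0\in\overline{\{\delta\}}$. Replace the point $1$ by a long sequence: let $\mu$ be an infinite regular cardinal greater than $|U|$, and $Z'=\mu\cup\{\infty\}$, where the points of $\mu$ are isolated and the neighborhoods of $\infty$ are the sets containing $\infty$ and a tail $[t,\mu)$. Each point of $\mu$ is clopen, so $\{\infty\}\to Z'$ is in $R$. Lifting against $g$ gives points $d_t$ over $v(1)$, $t<\mu$, that converge to $u_0$. There are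 fewer than $\mu$ possible values, so one value $\delta$ occurs for unboundedly many $t$, and it lies in every neighborhood of $u_0$. The space $Z'$ depends on $U$; for a sequence of length $\omega$ the values could all be distinct.

We recall the fact used here: an infinite successor cardinal $\mu$ is regular, that is, a union of fewer than $\mu$ bounded subsets of $\mu$ is bounded.

\begin{proof}
Let $g\colon U\to V$ be in $R^r$, let $X\subseteq Z$ be a subspace, closed in case (a), and put $Y=Z\setminus X$. Let $u\colon X\to U$ and $v\colon Z\to V$ satisfy $gu=v|_X$. Let $\mu$ be an infinite successor cardinal greater than the number of functions $Y\to U$. Put $Z'=X\sqcup(Y\times\mu)$ as a set, let $\pi\colon Z'\to Z$ be the identity on $X$ and the projection on $Y\times\mu$, and for $O\subseteq Z$ and $t<\mu$ put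
\[
O_t=(O\cap X)\cup\big((O\cap Y)\times[t,\mu)\big).
\]
Then $O_0=\pi^{-1}(O)$ and $O_t\cap O'_{t'}=(O\cap O')_{\max(t,t')}$. In each case we define a topology on $Z'$ such that $\pi$ is continuous, $X$ is a subspace, the inclusion $X\to Z'$ is in $R$, and
\begin{equation}\label{eq:tail}
\text{every open $H\subseteq Z'$ containing $x\in X$ contains some $O_t$ with $O\ni x$ open in $Z$.}
\end{equation}

\emph{The topology in case (a).} Call $H\subseteq Z'$ open if each slice $\{y\in Y:(y,t)\in H\}$ is open in $Y$, and each $x\in H\cap X$ has an open $O\ni x$ in $Z$ and a $t<\mu$ with $O_t\subseteq H$. By the intersection formula this is a topology, and \eqref{eq:tail} holds by definition. The sets $O_0$ with $O$ open are open, so $\pi$ is continuous. If $H$ is open, then by \eqref{eq:tail} each $x\in H\cap X$ has an open $O\ni x$ with $O\cap X\subseteq H$; conversely $O\cap X=O_0\cap X$. So $X$ is a subspace. A set $G\times\{t\}$ is open if and only if $G$ is open in $Y$, so $Y\times\{t\}$ is an open copy of $Y$. Its complement $C_t$ is open too, since its slices are $Y$ or $\emptyset$ and it contains $Z_{t+1}\supseteq X$. The characteristic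 functions of the clopen sets $C_t$ define a map $Z'\to2^\mu$, and $X=\bigcap_tC_t$ is the preimage of the image point of $j^\mu\colon1\to2^\mu$. So $X\to Z'$ is a base change of $j^\mu$ and lies in $R$.

\emph{The topology in case (b).} The sets $O_t$, $O$ open in $Z$, $t<\mu$, cover $Z'$ and are closed under finite intersections; take them as a basis. Then \eqref{eq:tail} holds, $\pi$ is continuous, and $X$ is a subspace because $O_t\cap X=O\cap X$. The sets $Z_t$ are open and $X=\bigcap_tZ_t$, so $X\to Z'$ is the base change of $o^\mu\colon1\to S^\mu$ along $(\chi_{Z_t})_{t<\mu}$ and lies in $R$.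

\emph{The lift.} Let $d'\colon Z'\to U$ be a lift of the square $(u,v\pi)$ from $X\to Z'$ to $g$, and let $d_t\colon Y\to U$ be the function $d_t(y)=d'(y,t)$; then $gd_t=v|_Y$. The cardinal $\mu$ is the union of the fewer than $\mu$ sets $\{t:d_t=\delta\}$, one for each function $\delta\colon Y\to U$. By regularity, for some $\delta$ this set, call it $\Theta$, is unbounded. Define $d=u$ on $X$ and $d=\delta$ on $Y$. Then $d|_X=u$ and $gd=v$, and it remains to prove that $d$ is continuous. Note that
\begin{equation}\label{eq:transfer}
\text{if $O_{t_0}\subseteq d'^{-1}(G)$ for some $t_0<\mu$, then $d(O)\subseteq G$:}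
\end{equation}
indeed $d(O\cap X)=d'(O\cap X)\subseteq G$, and for $t\in\Theta$ with $t\ge t_0$ we have $d(O\cap Y)=d'((O\cap Y)\times\{t\})\subseteq G$.

Let $G\subseteq U$ be open and $d(z)\in G$. If $z\in X$, then \eqref{eq:tail} for $H=d'^{-1}(G)$ and \eqref{eq:transfer} give an open $O\ni z$ with $d(O)\subseteq G$. Let $z\in Y$ and $t\in\Theta$. In case (b), $(z,t)$ lies in a basic set $O_{t_0}\subseteq d'^{-1}(G)$; then $z\in O$, and \eqref{eq:transfer} applies. In case (a), $d|_Y=d_t$ is continuous because $Y\times\{t\}$ is a copy of $Y$, and $Y$ is open in $Z$; this is the only place where closedness of $X$ is used.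

The equalities follow, since $R\subseteq\mathrm{ClEmb}$ implies $R^r\supseteq\mathrm{ClEmb}^r$, and likewise for $\mathrm{Emb}$.
\end{proof}

\begin{remark}
In (a) one cannot replace $\mathrm{ClEmb}^r$ by $\mathrm{Emb}^r$. The class $\mathrm{ClEmb}\ni j$ is the right negation of the class $\mathcal D$ of maps with dense image: in a square from $i\in\mathcal D$ to a closed subspace $X\subseteq Y$ the closed set $v^{-1}(X)$ is dense, so $v$ is a lift; conversely $\mathcal D^r\subseteq\mathrm{Surj}^r=\mathrm{Emb}$, and lifting $X\to\overline X$ against $X\subseteq Y$ gives $\overline X=X$. Let $F=\{g,a,a'\}$ with $a,a'$ closed points and $g$ generic. A function to $F$ is continuous if and only if the preimages of $a$ and $a'$ are closed, so maps to $F$ extend along closed embeddings by sending the new points to $g$. But let $Z=\{x,x',z\}$ with $x,x'$ open and $z$ in the closure of each. The map $x\mapsto a$, $x'\mapsto a'$ does not extend to $Z$, since $z$ would have to go to both $a$ and $a'$. So $F\to1$ lies in $\mathrm{ClEmb}^r$ and not in $\mathrm{Emb}^r$.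
\end{remark}

\begin{corollary}\label{cor:tri}
Let $M\subseteq\mathrm{Emb}$ be a right class. At least one of the following holds: \textup{(i)} $M\in\{\mathrm{Iso},\mathrm{Iso}\cup E\}$; \textup{(ii)} $M^r=\mathrm{ClEmb}^r$; \textup{(iii)} $o\in\rho\lambda(M)$.
\end{corollary}

\begin{proof}
If $j\notin M$, then (i) holds by Lemma~\ref{lem:rightextract}(e). If $j\in M\subseteq\mathrm{ClEmb}$, then (ii) holds by Proposition~\ref{prop:emb}(a). If $M\not\subseteq\mathrm{ClEmb}$, then (iii) holds by Lemma~\ref{lem:nonclosed}.
\end{proof}

\section{Every long path meets a fixed finite set}\label{sec:paths}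

Let $\mathfrak F$ be the set of closed pairs $(L,R)$ such that $L\in\{\mathrm{Iso},\mathrm{DSum},\mathrm{DSum}'\}$ or $R$ is one of the fourteen classes
\begin{gather*}
\mathrm{All},\quad\mathrm{Iso},\quad\mathrm{Iso}\cup E,\quad\mathrm{Bij},\quad\mathrm{Bij}\cup E,\quad\mathrm{Inj},\quad\mathrm{TF},\quad\mathrm{TF}\cup E,\quad T_0\mathrm{Fib},\quad T_1\mathrm{Fib},\\
\mathrm{ClEmb}^r,\quad\mathrm{Emb}^r,\quad\mathrm{ClEmb}^r\cap T_0\mathrm{Fib},\quad\mathrm{Emb}^r\cap T_0\mathrm{Fib}.
\end{gather*}
A closed pair is determined by either component, and $L=\mathrm{Iso}$ means $R=\mathrm{All}$; so $|\mathfrak F|\le 3+14-1=16$. For $\sigma=(L,R)$ we keep in mind that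
\[
\sigma^\beta=(\lambda(R),R^r),\qquad\sigma^{\beta\beta}=(\lambda(R^r),R^{rr}),\qquad\sigma^{\beta\alpha}=(\lambda(R)^l,\rho\lambda(R)),
\]
and that $R\subseteq\lambda(R)\subseteq\rho\lambda(R)$. Propositions~\ref{prop:left} and~\ref{prop:rrr} say:
\begin{enumerate}
\item[(F1)] if $q_S\in L$, then $\sigma^\alpha\in\mathfrak F$;
\item[(F2)] $\sigma^{\beta\beta\beta}\in\mathfrak F$ for every closed pair $\sigma$.
\end{enumerate}
By (F2), a path that avoids $\mathfrak F$ must use $\alpha$ early, and a move $\alpha$ leaves us with a strong bound on the right class, from above or from below. Call $(L,R)$ \emph{narrow} if $R\subseteq\mathrm{Inj}$; since $\mathrm{Inj}=\{q_D\}^r$, this is equivalent to $q_D\in L$. Call $(L,R)$ \emph{wide} if $q_I\in R$, equivalently $\mathrm{TF}\subseteq R$.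

\begin{lemma}\label{lem:alpha}
Let $\sigma=(L,R)$ be a closed pair. If $L\subseteq\mathrm{Inj}$, then $\sigma^\alpha$ is narrow; otherwise $\sigma^\alpha$ is wide.
\end{lemma}

\begin{proof}
If $L\subseteq\mathrm{Inj}$, then $L^l\supseteq\mathrm{Inj}^l\ni q_D$. Otherwise $q_I\in L\subseteq\rho(L)$ by Lemma~\ref{lem:leftextract}(a).
\end{proof}

\subsection{Narrow pairs}

\begin{lemma}\label{lem:narrow}
Let $\sigma=(L,R)$ be narrow.
\begin{enumerate}
\item[(a)] $\sigma^\alpha\in\mathfrak F$.
\item[(b)] $\sigma\in\mathfrak F$ or $\sigma^{\beta\beta}\in\mathfrak F$.
\item[(c)] $\sigma^{\beta\alpha}$ is narrow, and $\sigma^{\beta\alpha}\in\mathfrak F$ if $R\not\subseteq\mathrm{Emb}$.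
\item[(d)] The path $\beta\alpha\beta\alpha$ from $\sigma$ meets $\mathfrak F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $q_D\in L$, hence $q_S\in L$ by Corollary~\ref{cor:elementary}(d), and (F1) applies.

(b) Put $N=R^r$; the right class of $\sigma^{\beta\beta}$ is $N^r$. We distinguish cases by the test maps $j$ and $e$.

Suppose $j\in R$. Then $N\subseteq\mathrm{ClEmb}^r$ by Proposition~\ref{prop:emb}(a), and $N^r\in\{\mathrm{All},T_0\mathrm{Fib},T_1\mathrm{Fib}\}$ by Lemma~\ref{lem:generic}(b).

Suppose $j\notin R$ and $e\in R$. Then $\mathrm{Iso}\cup E\subseteq R\subseteq\mathrm{Bij}\cup E$ by Lemmas~\ref{lem:e} and~\ref{lem:rightextract}(c). If $R=\mathrm{Iso}\cup E$, then $\sigma\in\mathfrak F$. Otherwise $R$ contains a bijection that is not a homeomorphism, so all spaces in $\mathcal F(N)$ are indiscrete by Lemma~\ref{lem:bijection}. Since $N\subseteq\mathrm{SplitEpi}$ by Lemma~\ref{lem:e}, Lemma~\ref{lem:split}(a) gives $T_0\mathrm{Fib}\subseteq N^r$. The reverse inclusion holds because $N\supseteq\mathrm{Inj}^r=\mathrm{TF}\ni q_I$. So $N^r=T_0\mathrm{Fib}$.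

Suppose $e\notin R$. Then $R\subseteq\mathrm{Surj}\cap\mathrm{Inj}=\mathrm{Bij}$, so $N\supseteq\mathrm{Init}$ and
\[
N^r\subseteq\mathrm{Init}^r=\mathrm{Emb}^r\cap T_0\mathrm{Fib}\subseteq\mathrm{ClEmb}^r\subseteq\mathrm{SplitEpi}.
\]
If $N^r\neq\mathrm{Iso}$, then by \eqref{eq:iso} some member of $N^r$ has a fiber $F$ with at least two points. The map $F\to1$ lies in $N^r\subseteq\mathrm{ClEmb}^r$, and $F$ is $T_0$, hence not indiscrete. By Lemma~\ref{lem:generic}(a), $q_S\in N^r$, so $N\subseteq\{q_S\}^l=\mathrm{Init}$. Thus $N=\mathrm{Init}$ and $N^r=\mathrm{Emb}^r\cap T_0\mathrm{Fib}$.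

(c) Put $R_1=\rho\lambda(R)$. By Corollary~\ref{cor:elementary}(a), $\lambda(R)\subseteq\mathrm{Inj}$ and $R_1\subseteq\mathrm{Inj}$, so $\sigma^{\beta\alpha}$ is narrow and $q_S\notin\lambda(R)$. If $R\not\subseteq\mathrm{Emb}$, then $R\not\subseteq\mathrm{Init}$, so $b\in\lambda(R)\subseteq R_1$ by Lemma~\ref{lem:leftextract}(b). Parts (a) and (d) of Lemma~\ref{lem:rightextract} give $R_1\in\{\mathrm{Bij},\mathrm{Bij}\cup E,\mathrm{Inj}\}$.

(d) By (c) we may assume $R\subseteq\mathrm{Emb}$ and apply Corollary~\ref{cor:tri} to $R$. In case (i), $\sigma\in\mathfrak F$; in case (ii), $\sigma^\beta\in\mathfrak F$. In case (iii), $o\in R_1$. If $R_1\subseteq\mathrm{Emb}$, then $R_1^r=\mathrm{Emb}^r$ by Proposition~\ref{prop:emb}(b), so $\sigma^{\beta\alpha\beta}\in\mathfrak F$. If $R_1\not\subseteq\mathrm{Emb}$, then (c) applied to the narrow pair $\sigma^{\beta\alpha}$ gives $\sigma^{\beta\alpha\beta\alpha}\in\mathfrak F$.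
\end{proof}

\begin{proposition}\label{prop:narrow}
Every path of length $4$ that starts at a narrow pair meets $\mathfrak F$.
\end{proposition}

\begin{proof}
The path begins with $\alpha$, $\beta\beta$, $\beta\alpha\alpha$, $\beta\alpha\beta\beta$ or $\beta\alpha\beta\alpha$. The first two cases are parts (a) and (b) of Lemma~\ref{lem:narrow}, the next two are the same parts applied to the narrow pair $\sigma^{\beta\alpha}$, and the last is part (d).
\end{proof}

\subsection{Wide pairs}

A wide class $R$ contains $\mathrm{TF}$ and so is far from $\mathrm{Inj}$. Nevertheless, unless $q_S\in\lambda(R)$, in which case (F1) applies to $\sigma^\beta$, the class $R$ is built from $\mathrm{TF}$ and a right class of embeddings, and Corollary~\ref{cor:tri} becomes available again.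

\begin{lemma}\label{lem:structure}
Let $R$ be a right class with $q_I\in R$ and $q_S\notin\lambda(R)$, and put $M=R\cap\mathrm{Inj}$. Then $M$ is a right class contained in $\mathrm{Emb}$, the class $R$ consists of the composites $mt$ with $m\in M$ and $t\in\mathrm{TF}$, and $R^r=M^r\cap T_0\mathrm{Fib}$.
\end{lemma}

\begin{proof}
The class $M$ is an intersection of right classes. The left class $\lambda(R)$ contains $q_I$ and not $q_S$, so $R\subseteq\lambda(R)\subseteq\mathrm{Init}$ by Lemma~\ref{lem:leftextract}(c), and $M\subseteq\mathrm{Emb}$. Let $p\colon X\to Y$ be in $R$, factor it as $p=\iota\bar p$ through its image with $\bar p\in\mathrm{TF}$, and let $s$ be a section of $\bar p$. Then $ps=\iota$ and $\iota\bar p=p$, so $\iota$ is a retract of $p$ via $p(X)\xrightarrow{s}X\xrightarrow{\bar p}p(X)$ and $\mathrm{id}_Y$. Hence $\iota\in M$. Conversely $M\cup\mathrm{TF}\subseteq R$, and $R$ is closed under composition. By (C), $R^r=M^r\cap\mathrm{TF}^r=M^r\cap T_0\mathrm{Fib}$.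
\end{proof}

\begin{lemma}\label{lem:wide}
Let $\sigma=(L,R)$ be wide.
\begin{enumerate}
\item[(a)] $\sigma^\alpha$ is narrow.
\item[(b)] $\sigma^\beta$ is narrow or $\sigma^{\beta\beta\alpha}\in\mathfrak F$.
\item[(c)] $\sigma^{\beta\alpha}$ is wide, and $\sigma^{\beta\alpha}\in\mathfrak F$ if $q_S\in\lambda(R)$.
\item[(d)] The path $\beta\alpha\beta\alpha$ from $\sigma$ meets $\mathfrak F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $L=R^l\subseteq\{q_I\}^l=\mathrm{Inj}$, and Lemma~\ref{lem:alpha} applies.

(b) If $\sigma^\beta$ is not narrow, some member of $R^r$ identifies two distinct points. Since $R^r\subseteq\mathrm{TF}^r=T_0\mathrm{Fib}$, these points are distinguishable in their fiber and hence in the domain. By Lemma~\ref{lem:leftextract}(a), $q_S\in\lambda(R^r)$, which is the left class of $\sigma^{\beta\beta}$. Now use (F1).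

(c) Put $R_1=\rho\lambda(R)$. Then $q_I\in R\subseteq R_1$. The second claim is (F1) for $\sigma^\beta$.

(d) By (c) we may assume $q_S\notin\lambda(R)$. Let $M=R\cap\mathrm{Inj}$ be as in Lemma~\ref{lem:structure}, and apply Corollary~\ref{cor:tri} to $M$. In case (i), a composite $mt$ with $m\in\mathrm{Iso}$ lies in $\mathrm{TF}$, and the composites with $m\in E$ are the members of $E$, since a map to $\emptyset$ has empty domain. So $R\in\{\mathrm{TF},\mathrm{TF}\cup E\}$ and $\sigma\in\mathfrak F$. In case (ii), $R^r=\mathrm{ClEmb}^r\cap T_0\mathrm{Fib}$ and $\sigma^\beta\in\mathfrak F$. In case (iii), $o\in\rho\lambda(M)\subseteq R_1$ by monotonicity. If $q_S\in\lambda(R_1)$, then (c) applied to the wide pair $\sigma^{\beta\alpha}$ gives $\sigma^{\beta\alpha\beta\alpha}\in\mathfrak F$. Otherwise Lemma~\ref{lem:structure} applies to $R_1$, and $M_1=R_1\cap\mathrm{Inj}$ satisfies $o\in M_1\subseteq\mathrm{Emb}$. Then $M_1^r=\mathrm{Emb}^r$ by Proposition~\ref{prop:emb}(b), so $R_1^r=\mathrm{Emb}^r\cap T_0\mathrm{Fib}$ and $\sigma^{\beta\alpha\beta}\in\mathfrak F$.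
\end{proof}

\begin{proposition}\label{prop:wide}
Every path of length $7$ that starts at a wide pair meets $\mathfrak F$.
\end{proposition}

\begin{proof}
First, a path of length $5$ from a wide pair $\sigma$ that does not begin with $\beta\alpha$ meets $\mathfrak F$. Indeed, if it begins with $\alpha$, or with $\beta$ while $\sigma^\beta$ is narrow, then it is at a narrow pair after one move, and Proposition~\ref{prop:narrow} covers the remaining four. Otherwise it begins with $\beta\beta\alpha$ or $\beta\beta\beta$, and Lemma~\ref{lem:wide}(b) or (F2) applies. Now consider a path of length $7$. If it begins with $\beta\alpha$, it is then at a wide pair with five moves left. Either these do not begin with $\beta\alpha$, and the first statement applies, or the path begins with $\beta\alpha\beta\alpha$, and Lemma~\ref{lem:wide}(d) applies.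
\end{proof}

\subsection{End of the proof}

\begin{proposition}\label{prop:allpaths}
Every path of length $10$ meets $\mathfrak F$.
\end{proposition}

\begin{proof}
If the first three moves are $\beta$, use (F2). Otherwise the first $\alpha$ is among the first three moves, and after it the path is at a narrow or wide pair by Lemma~\ref{lem:alpha}, with at least seven moves left. Apply Proposition~\ref{prop:narrow} or~\ref{prop:wide}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:allpaths}, every path of length $13$ meets $\mathfrak F$, since its initial segment of length $10$ does. The set $\mathfrak F$ has at most $16$ elements and does not depend on $P$. Lemma~\ref{lem:lastvisit} with $m=13$ bounds the number of classes $P^s$ by $2\cdot18\cdot(2^{14}-1)=36\cdot(2^{14}-1)$, which is part (1), and provides the finite list $\mathcal G$, independent of $P$, required in part (2).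
\end{proof}

\begin{thebibliography}{1}

\bibitem{Gav}
Misha Gavrilovich, \emph{Finite combinatorics implicit in the basic definitions of topology}, arXiv:2409.20464 (2024).

\end{thebibliography}
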